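\title{The squares in a finite field have asymptotically maximal VC-dimension}

\begin{abstract}
The VC-dimension of a subset $S$ of a finite abelian group $G$ is the largest size of a set $Y$ all of whose subsets are cut out by translates of $S$; it is at most $\log_2|G|$. We prove that the set of nonzero squares in $\mathbb{F}_q$ has VC-dimension $(1+o(1))\log_2 q$, and more precisely at least $\log_2 q-\log_2\ln q-O(1)$. We also give a lower bound for multiplicative subgroups of fixed index, and we locate, up to an additive constant, the size at which a uniformly random set ceases to be shattered. The proof compares the number of translates that realize a given pattern with a Poisson variable. Its factorial moments are governed by character sums in few points, which we average rather than bound one by one.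
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $(G,+)$ be an abelian group, let $S\subseteq G$, and write $S+x=\{z+x:z\in S\}$. We say that $S$ \emph{shatters} a finite set $Y\subseteq G$ if for every $W\subseteq Y$ there is an $x\in G$ with $Y\cap(S+x)=W$. The \emph{VC-dimension} $\operatorname{VC-dim}_G(S)$ is the largest cardinality of a set shattered by $S$. It measures on how many points at once membership in a translate of $S$ can be prescribed freely. Different subsets $W$ need different translates, so $2^{|Y|}\le|G|$ and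
\begin{equation}\label{eq:trivial}
\operatorname{VC-dim}_G(S)\le\log_2|G|
\end{equation}
for finite $G$. Additive structure can keep the dimension far below this bound. A proper subgroup has VC-dimension $1$, since two points that lie in a common coset are never separated by a coset.

For an odd prime power $q$ let $S_q=\{x^2:x\in\mathbb{F}_q^\times\}$, viewed as a subset of $(\mathbb{F}_q,+)$. (For even $q$ every element is a square, the translates are complements of single points, and the dimension is $1$.) The case $q=5$ can be done by hand. Here $S_5=\{1,4\}$, and for $Y=\{0,2\}$ we find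
\[
\begin{array}{c|ccccc}
x&0&1&2&3&4\\ \hline
S_5+x&\{1,4\}&\{0,2\}&\{1,3\}&\{2,4\}&\{0,3\}\\
Y\cap(S_5+x)&\emptyset&\{0,2\}&\emptyset&\{2\}&\{0\}
\end{array}
\]
All four subsets occur, so $\operatorname{VC-dim}_{\mathbb{F}_5}(S_5)=2=\lfloor\log_25\rfloor$.

What should one expect for large $q$? Let $\chi$ be the quadratic character and fix $Y$ with $|Y|=n$. Each $x\notin Y$ produces a sign pattern $(\chi(y-x))_{y\in Y}$. If these patterns were independent and uniform, the number of $x$ producing a given pattern would be approximately Poisson with mean $\lambda=q/2^n$, and about $2^ne^{-\lambda}=(q/\lambda)e^{-\lambda}$ patterns would be missed. This quantity passes from large to small as $\lambda$ passes $\ln q$. One therefore guesses that a typical $Y$ is shattered up to $n\approx\log_2q-\log_2\ln q$, and in particular that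
\begin{equation}\label{eq:conj}
\operatorname{VC-dim}_{\mathbb{F}_q}(S_q)=(1+o(1))\log_2q\qquad(q\to\infty,\ q\text{ odd}).
\end{equation}
The statement \eqref{eq:conj} is posed as a conjecture by McDonald, Sahay and Wyman \cite{MSW}. We prove it.

\begin{theorem}\label{thm:main}
For every $\delta\in(0,1)$ and all odd prime powers $q\ge q_0(\delta)$,
\[
\operatorname{VC-dim}_{\mathbb{F}_q}(S_q)\ge\lfloor(1-\delta)\log_2q\rfloor .
\]
Together with \eqref{eq:trivial}, this gives \eqref{eq:conj}.
\end{theorem}

\subsection{Random sets and a sharper bound}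

The finer guess is also correct, up to an additive constant in $n$, and it extends to characters of any fixed order. Fix $d\ge2$. Let $q$ be an odd prime power with $q\equiv1\pmod d$, let $\chi$ be a character of $\mathbb{F}_q^\times$ of order $d$, extended by $\chi(0)=0$, let $U_d\subset\mathbb{C}$ be the set of $d$-th roots of unity, and let $\Gamma=\ker\chi$ be the subgroup of index $d$ of $\mathbb{F}_q^\times$. Call $Y\subseteq\mathbb{F}_q$ \emph{$\chi$-shattered} if for every $\varepsilon:Y\to U_d$ there is an $x\in\mathbb{F}_q$ with $\chi(y-x)=\varepsilon(y)$ for all $y\in Y$. Different patterns need different $x$, so $d^{|Y|}\le q$.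

A $\chi$-shattered set $Y$ is shattered by $\Gamma$. Indeed, given $W\subseteq Y$, take $\varepsilon=1$ on $W$ and $\varepsilon=\omega$ off $W$ for a fixed $\omega\ne1$; for the resulting $x$ we have $y\in\Gamma+x\iff\chi(y-x)=1\iff y\in W$. For $d=2$ we have $\Gamma=S_q$, and the two notions differ only through the translates by $x\in Y$, which realize no sign pattern. They do differ: $\{0,2\}\subset\mathbb{F}_5$ is shattered by $S_5$, but the three $x\notin Y$ cannot realize four patterns.

\begin{theorem}\label{thm:threshold}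
Fix $d\ge2$, let $A=d^{160}$ and $a=1/(1000\ln d)$, and put $L=\ln q$. Let $Y$ be a uniformly random $n$-subset of $\mathbb{F}_q$, where $n\le q$. As $q\to\infty$ over odd prime powers with $q\equiv1\pmod d$:
\begin{enumerate}
\item[(a)] if $d^n\le q/(AL)$, then $\mathbb{P}(Y\text{ is }\chi\text{-shattered})\to1$, uniformly in $n$;
\item[(b)] if $d^n\ge q/(aL)$, then $\mathbb{P}(Y\text{ is }\chi\text{-shattered})\to0$, uniformly in $n$. For $d=2$, likewise $\mathbb{P}(Y\text{ is shattered by }S_q)\to0$.
\end{enumerate}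
\end{theorem}

\begin{corollary}\label{cor:bounds}
We have
\[
\log_2q-\log_2\ln q-O(1)\le\operatorname{VC-dim}_{\mathbb{F}_q}(S_q)\le\log_2q .
\]
For the subgroup $\Gamma$ of fixed index $d$, $\operatorname{VC-dim}_{\mathbb{F}_q}(\Gamma)\ge\log_dq-\log_d\ln q-O_d(1)$. The largest $\chi$-shattered set has size between $\log_dq-\log_d\ln q-O_d(1)$ and $\log_dq$.
\end{corollary}

\begin{proof}
Let $n=\lfloor\log_d(q/(AL))\rfloor\ge\log_dq-\log_d\ln q-161$. For large $q$, Theorem~\ref{thm:threshold}(a) provides a $\chi$-shattered $n$-set, which is also shattered by $\Gamma$; the finitely many remaining $q$ are absorbed by the constant. The upper bounds are \eqref{eq:trivial} and $d^{|Y|}\le q$.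
\end{proof}

Part (b) concerns random sets only and gives no upper bound for the VC-dimension.

Theorem~\ref{thm:main} follows from Corollary~\ref{cor:bounds}, but it has a short proof that contains the main idea, and we give it first. Section~\ref{sec:weil} recalls Weil's bound, the only deep input, and shows that a direct application stops at $\frac12\log_2q$. Section~\ref{sec:dual} exchanges the roles of points and translates, and Section~\ref{sec:bounded} proves Theorem~\ref{thm:main}. Section~\ref{sec:second} computes the factorial moments to second order, and Sections~\ref{sec:a} and~\ref{sec:b} prove the two parts of Theorem~\ref{thm:threshold}.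

\section{Character sums and the square-root barrier}\label{sec:weil}

The group $\mathbb{F}_q^\times$ is cyclic of order $q-1$, so it has a character $\chi$ of order $d$ exactly when $q\equiv1\pmod d$, and such a $\chi$ takes each value in $U_d$ on one coset of $\Gamma$, of size $(q-1)/d$. Exponents of $\chi$ are taken in $\mathbb{Z}/d$. For $b\ne0$ the character $\chi^b$ is nontrivial; we set $\chi^b(0)=0$, and then $\sum_t\chi^b(t)=0$. The symbol $\chi^0$ denotes the constant $1$, also at $0$. Unrestricted sums run over $\mathbb{F}_q$.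

\begin{theorem}[Weil's bound; see {\cite[Theorem 5.41]{LN}}]\label{thm:weil}
Let $\chi$ have order $d>1$, and let $f\in\mathbb{F}_q[X]$ be a monic polynomial that is not a $d$-th power of a polynomial and has $m$ distinct roots in $\overline{\mathbb{F}_q}$. Then $\bigl|\sum_t\chi(f(t))\bigr|\le(m-1)\sqrt q$.
\end{theorem}

We use it in the following form. If $a_1,\dots,a_m\in\mathbb{F}_q$ are distinct and $b\in(\mathbb{Z}/d)^m$ is nonzero, then
\begin{equation}\label{eq:weil}
\Bigl|\sum_t\prod_{i=1}^m\chi^{b_i}(t-a_i)\Bigr|\le(m-1)\sqrt q .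
\end{equation}
To see this, choose representatives $0\le b_i\le d-1$ and take $f=\prod_i(X-a_i)^{b_i}$. Because the $a_i$ are distinct, some root of $f$ has multiplicity between $1$ and $d-1$, so $f$ is not a $d$-th power. Replacing $t-a_i$ by $a_i-t$ multiplies the sum by a root of unity, so \eqref{eq:weil} holds in that form too. One family of sums can be evaluated exactly.

\begin{lemma}\label{lem:two}
If $a\ne a'$ and $c\ne0$ in $\mathbb{Z}/d$, then $\sum_t\chi^c(t-a)\chi^{-c}(t-a')=-1$.
\end{lemma}

\begin{proof}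
The term $t=a'$ vanishes. The map $t\mapsto(t-a)/(t-a')$ is a bijection from $\mathbb{F}_q\setminus\{a'\}$ to $\mathbb{F}_q\setminus\{1\}$, so the sum is $\sum_{v\ne1}\chi^c(v)=-1$.
\end{proof}

Let us see how far \eqref{eq:weil} goes when applied directly. Take $d=2$, distinct points $y_1,\dots,y_n$ and signs $\varepsilon_j$, and let $N_\varepsilon$ be the number of $x$ with $\chi(y_j-x)=\varepsilon_j$ for all $j$. The product $\prod_j\frac12(1+\varepsilon_j\chi(y_j-x))$ is the indicator of this event when $x\notin\{y_j\}$, and lies in $[0,1]$ otherwise. Expanding it and summing over $x$ gives a main term $q/2^n$ and fewer than $2^n$ character sums, each with weight $2^{-n}$, so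
\[
|N_\varepsilon-q/2^n|\le(n-1)\sqrt q+n .
\]
Thus \emph{every} $n$-set is shattered when $n\le(\frac12-\delta)\log_2q$ and $q$ is large. For $2^n>\sqrt q$ the error exceeds the main term and the estimate says nothing. The cause is that the expansion has $2^n$ terms. We now set up an expansion whose length does not depend on $n$.

\section{Factorial moments and common-value sets}\label{sec:dual}

Let $\chi$ have order $d\ge2$ and let $n\ge1$. For $\mathbf y=(y_1,\dots,y_n)\in\mathbb{F}_q^n$ and $\varepsilon\in U_d^n$ put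
\[
N_\varepsilon=\#\{x\in\mathbb{F}_q:\chi(y_j-x)=\varepsilon_j\ \ (1\le j\le n)\},\qquad\lambda=q/d^n .
\]
We choose $\mathbf y$ at random and $\varepsilon$ uniformly and independently of $\mathbf y$, and write $N$ for the resulting random variable. By the union bound,
\begin{equation}\label{eq:union}
\mathbb{P}_{\mathbf y}(N_\varepsilon=0\text{ for some }\varepsilon)\le\sum_\varepsilon\mathbb{P}_{\mathbf y}(N_\varepsilon=0)=d^n\,\mathbb{P}(N=0).
\end{equation}
So the task is to show $\mathbb{P}(N=0)=o(d^{-n})$, and for this we compare $N$ with a Poisson variable through moments.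

Write $(z)_s=z(z-1)\cdots(z-s+1)$, with $(z)_0=1$. If $N$ is the size of a set, $(N)_s$ is the number of ordered $s$-tuples of \emph{distinct} elements of that set. Factorial moments suit us for two reasons: distinct points are what \eqref{eq:weil} requires, and a Poisson variable $Z$ of mean $\lambda$, defined by $\mathbb{P}(Z=k)=e^{-\lambda}\lambda^k/k!$, has $\mathbb{E}(Z)_s=\lambda^s$.

Let $D_s$ be the set of ordered $s$-tuples of distinct elements of $\mathbb{F}_q$, so $|D_s|=(q)_s$, and let $\mathbb{E}_{\mathbf x}$ denote the average over $\mathbf x\in D_s$. Translates $x_1,\dots,x_s$ produce the same pattern exactly when they agree at every $y_j$. This suggests defining, for $s\ge1$ and $\mathbf x\in D_s$, the \emph{common-value set}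
\[
C(\mathbf x)=\{y\in\mathbb{F}_q:\chi(y-x_1)=\dots=\chi(y-x_s)\ne0\}.
\]

\begin{lemma}\label{lem:dual}
For $s\ge1$ and every $\mathbf y\in\mathbb{F}_q^n$,
\[
\sum_{\varepsilon\in U_d^n}(N_\varepsilon)_s=\#\{\mathbf x\in D_s:\ y_1,\dots,y_n\in C(\mathbf x)\}.
\]
Consequently
\begin{align}
\mathbb{E}(N)_s&=(q)_s\,d^{-n}\,\mathbb{E}_{\mathbf x}\Bigl(\frac{|C(\mathbf x)|}q\Bigr)^n&&\text{if }\mathbf y\text{ is uniform in }\mathbb{F}_q^n,\label{eq:indep}\\
\mathbb{E}(N)_s&=(q)_s\,d^{-n}\,\mathbb{E}_{\mathbf x}\frac{(|C(\mathbf x)|)_n}{(q)_n}&&\text{if }\mathbf y\text{ is uniform in }D_n.\label{eq:dist}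
\end{align}
\end{lemma}

\begin{proof}
A tuple $\mathbf x\in D_s$ is counted by $(N_\varepsilon)_s$ when $\chi(y_j-x_i)=\varepsilon_j$ for all $i,j$. This means that each $y_j$ lies in $C(\mathbf x)$ and that $\varepsilon_j$ is the common value at $y_j$. So $\mathbf x$ is counted for exactly one $\varepsilon$ if all $y_j$ lie in $C(\mathbf x)$, and for none otherwise. Now divide by $d^n$ and average over $\mathbf y$.
\end{proof}

The number $n$ of points now enters only as an exponent, and everything depends on $|C(\mathbf x)|$, which involves $s$ points. We expand it in characters. For $b\in(\mathbb{Z}/d)^s$ let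
\[
T_b=T_b(\mathbf x)=\sum_y\prod_{i=1}^s\chi^{b_i}(y-x_i),\qquad\mathcal B=\Bigl\{b\in(\mathbb{Z}/d)^s:\ b\ne0,\ \sum_ib_i=0\Bigr\}.
\]
Every $b\in\mathcal B$ has support of size at least $2$. Let $\mathcal B_2\subseteq\mathcal B$ consist of the vectors with support of size exactly $2$. Then $|\mathcal B|=d^{s-1}-1$ and $|\mathcal B_2|=(d-1)\binom s2$.

\begin{lemma}\label{lem:expand}
Let $s\ge1$ and $\mathbf x\in D_s$.
\begin{enumerate}
\item[(i)] The function $F_{\mathbf x}(y)=d^{1-s}\sum_{b\in\mathcal B\cup\{0\}}\prod_i\chi^{b_i}(y-x_i)$ equals $\mathbf 1[y\in C(\mathbf x)]$ for $y\notin\{x_1,\dots,x_s\}$ and lies in $[0,1]$ for $y\in\{x_1,\dots,x_s\}$.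
\item[(ii)] We have $|C(\mathbf x)|=q\,d^{1-s}(1+u)$, where $qu=\sum_{b\in\mathcal B}T_b-d^{s-1}\rho$ and $0\le\rho\le s$.
\item[(iii)] We have $|T_b|\le(s-1)\sqrt q$ for $b\in\mathcal B$, and $|u|\le s\,d^sq^{-1/2}$.
\item[(iv)] We have $T_b=-1$ for $b\in\mathcal B_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $\omega\in U_d$ let $\phi_\omega(t)=\frac1d\sum_{c\in\mathbb{Z}/d}\omega^{-c}\chi^c(t)$. For $t\ne0$ this is a geometric sum in $\chi(t)/\omega\in U_d$, equal to $\mathbf 1[\chi(t)=\omega]$, while $\phi_\omega(0)=1/d$. Multiplying out,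
\[
\sum_{\omega\in U_d}\prod_i\phi_\omega(y-x_i)=d^{-s}\sum_{b\in(\mathbb{Z}/d)^s}\Bigl(\sum_{\omega}\omega^{-\sum_ib_i}\Bigr)\prod_i\chi^{b_i}(y-x_i)=F_{\mathbf x}(y).
\]
If $y\notin\{x_i\}$, the left side is $\mathbf 1[y\in C(\mathbf x)]$. If $y=x_k$, it is $\frac1d\sum_\omega\prod_{i\ne k}\mathbf 1[\chi(y-x_i)=\omega]\in[0,1]$. This proves (i). No $x_k$ lies in $C(\mathbf x)$, so summing over $y$ gives (ii) with $\rho=\sum_kF_{\mathbf x}(x_k)$. The first bound in (iii) is \eqref{eq:weil}, and then $q|u|\le d^{s-1}(s-1)\sqrt q+d^{s-1}s\le s\,d^s\sqrt q$. Part (iv) is Lemma~\ref{lem:two}.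
\end{proof}

\section{Moments of bounded order}\label{sec:bounded}

In Sections~\ref{ss:second}, \ref{ss:fourth} and \ref{ss:proof1} we take $d=2$ and $1\le n\le\log_2q$, so $\lambda\ge1$, and $\mathbf y$ is uniform in $\mathbb{F}_q^n$. The vectors $b\in\mathcal B$ are the indicators of the nonempty sets $I\subseteq\{1,\dots,s\}$ of even size, and we write $T_I=\sum_y\prod_{i\in I}\chi(y-x_i)$. By \eqref{eq:indep} and Lemma~\ref{lem:expand}(ii),
\begin{equation}\label{eq:master}
\mathbb{E}(N)_s=\lambda^s\,\frac{(q)_s}{q^s}\,\mathbb{E}_{\mathbf x}(1+u)^n .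
\end{equation}

\subsection{The second moment}\label{ss:second}

For $s=1$ we have $|C|=q-1$, so $u=-1/q$. For $s=2$ the only sum is $T_{\{1,2\}}=-1$, and $F_{\mathbf x}(x_1)=F_{\mathbf x}(x_2)=\frac12$, so $\rho=1$ and $u=-3/q$. Hence $\mathbb{E}N=\lambda(1-\frac1q)^n$ and $\mathbb{E}(N)_2=\lambda^2(1-\frac1q)(1-\frac3q)^n$, and
\[
\mathbb{E}(N-\lambda)^2=\mathbb{E}(N)_2+(1-2\lambda)\,\mathbb{E}N+\lambda^2=\lambda+O(n\lambda^2/q).
\]
Chebyshev's inequality gives $\mathbb{P}(N=0)\le\lambda^{-1}+O(n/q)$, and the right side of \eqref{eq:union} is at most $4^n/q+O(n2^n/q)$. The first term stops us at $\frac12\log_2q$ once more. It is the Poisson variance, and it improves with higher moments.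

\subsection{The fourth moment}\label{ss:fourth}

Expanding the powers of $z$ in falling factorials,
\[
(z-\lambda)^4=(z)_4+(6-4\lambda)(z)_3+(7-12\lambda+6\lambda^2)(z)_2+(1-4\lambda+6\lambda^2-4\lambda^3)z+\lambda^4 .
\]
Replace $(z)_s$ by $\lambda^s$: the terms in $\lambda^4$ and $\lambda^3$ cancel, and $\mathbb{E}(Z-\lambda)^4=3\lambda^2+\lambda$. If $\mathbb{E}(N)_s=\lambda^s(1+O(\kappa))$ for $s\le4$, the errors need not cancel, and we obtain $\mathbb{E}(N-\lambda)^4=3\lambda^2+\lambda+O(\kappa\lambda^4)$. By Markov's inequality,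
\begin{equation}\label{eq:fourth}
2^n\,\mathbb{P}(N=0)\le4\cdot\frac{8^n}{q^2}+O(2^n\kappa).
\end{equation}
The first term now allows $n$ up to about $\frac23\log_2q$, and the question is the size of $\kappa$.

For $s=3$ the even sets are three pairs, so $qu=-3-4\rho$ and $u=O(1/q)$. For $s=4$ there are six pairs and the full set:
\[
qu=T-6-8\rho,\qquad T=\sum_y\chi\bigl((y-x_1)(y-x_2)(y-x_3)(y-x_4)\bigr).
\]
Weil's bound gives $|T|\le3\sqrt q$, hence $\kappa=n/\sqrt q$, and the term $2^n\kappa$ in \eqref{eq:fourth} brings back the barrier. No pointwise bound can do essentially better, since the mean square of $T$ is asymptotic to $q$ (this is the case $d=2$, $s=4$ of Lemma~\ref{lem:u} below). But \eqref{eq:master} asks only for the \emph{average} of $(1+u)^n=1+nu+O(n^2u^2)$. The linear term cancels on average, and the quadratic term has size $n^2/q$. The computation is the same for any number of points.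

\begin{lemma}\label{lem:avg}
Let $|I|=m$ with $2\le m\le s$. Then
\[
|\mathbb{E}_{\mathbf x}T_I|\le\frac{q(m-1)}{q-m+1},\qquad\mathbb{E}_{\mathbf x}T_I^2\le\frac{q^m}{(q)_m}\,(q+1).
\]
\end{lemma}

\begin{proof}
The coordinates in $I$ form a uniform element of $D_m$; call it $(x_1,\dots,x_m)$. Fix $y$ and $x_1,\dots,x_{m-1}$. Since $\sum_x\chi(y-x)=0$, the sum of $\chi(y-x_m)$ over the $q-m+1$ admissible values of $x_m$ equals $-\sum_{i<m}\chi(y-x_i)$, which has modulus at most $m-1$. So $\prod_i\chi(y-x_i)$ has average at most $(m-1)/(q-m+1)$ in modulus. Summing over $y$ gives the first bound.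

For the second, the terms $T_I^2$ are nonnegative, so we may extend the sum from $D_m$ to $\mathbb{F}_q^m$, where it factors:
\[
\mathbb{E}_{\mathbf x}T_I^2\le\frac1{(q)_m}\sum_{y,y'}\Bigl(\sum_x\chi(y-x)\chi(y'-x)\Bigr)^m .
\]
The inner sum is $q-1$ for $y=y'$ and $-1$ for $y\ne y'$, by Lemma~\ref{lem:two}. The double sum is therefore at most $q^{m+1}+q^2\le q^m(q+1)$.
\end{proof}

\begin{proposition}\label{prop:first}
Fix $r\ge1$. For $0\le s\le2r$ and $q$ large in terms of $r$, $\mathbb{E}(N)_s=\lambda^s\bigl(1+O_r(n^2/q)\bigr)$.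
\end{proposition}

\begin{proof}
The case $s=0$ is trivial; let $s\ge1$. There are fewer than $2^{2r}$ sets $I$, so Lemma~\ref{lem:expand}(ii), Lemma~\ref{lem:avg} and the Cauchy--Schwarz inequality give $\mathbb{E}_{\mathbf x}u=O_r(1/q)$ and $\mathbb{E}_{\mathbf x}u^2=O_r(1/q)$. By Lemma~\ref{lem:expand}(iii), $n|u|\le1$ for every $\mathbf x$ once $q$ is large; this is the only use of Weil's bound in the proof of Theorem~\ref{thm:main}. Taylor's theorem then gives
\[
|(1+u)^n-1-nu|\le\binom n2u^2(1+|u|)^{n}\le\frac e2\,n^2u^2 .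
\]
Hence $\mathbb{E}_{\mathbf x}(1+u)^n=1+O_r(n^2/q)$. Insert this and $(q)_s=q^s(1+O_r(1/q))$ in \eqref{eq:master}.
\end{proof}

With $\kappa=n^2/q$, both terms in \eqref{eq:fourth} tend to $0$ for $n\le(\frac23-\delta)\log_2q$, and the barrier is passed. The moment of order $2r$ will replace $\frac23$ by $\frac r{r+1}$.

\subsection{Comparison with a Poisson variable}

The next lemma turns factorial moments up to an even order $K$ into a bound for $\mathbb{P}(N=0)$. It is explicit in $K$, because $K$ will grow with $q$ in Section~\ref{sec:a}. The parameters $\theta_1,\theta_2$ are also needed only there: they describe deviations from the Poisson moments that, unlike an arbitrary error $\kappa$, respect the cancellation seen in the fourth moment.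

\begin{lemma}\label{lem:poisson}
Let $K\ge2$ be even, let $\lambda\ge K$, and let $\theta_1,\theta_2,\kappa\ge0$ satisfy $\theta_1\lambda+2\theta_2\lambda^2\le1$. Let $N$ be a bounded random variable with
\[
\bigl|\lambda^{-s}\,\mathbb{E}(N)_s-\bigl(1-\theta_1s-\theta_2s(s-1)\bigr)\bigr|\le\kappa\qquad(0\le s\le K).
\]
Then $\mathbb{P}(N=0)\le2e^2(2eK/\lambda)^{K/2}+\kappa\,e^{2K}$.
\end{lemma}

\begin{proof}
Let $Z$ be Poisson with mean $\lambda$; recall $\mathbb{E}e^{tZ}=\exp(\lambda(e^t-1))$. Write $g(z)=(z-\lambda)^K=\sum_{s\le K}\gamma_s(z)_s$, and let $\Delta h(z)=h(z+1)-h(z)$. Since $\Delta(z)_s=s(z)_{s-1}$ and $\mathbb{E}(Z)_s=\lambda^s$,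
\[
\sum_s\gamma_s\lambda^s=\mathbb{E}g(Z),\quad\sum_s\gamma_s\,s\lambda^s=\lambda\,\mathbb{E}\Delta g(Z),\quad\sum_s\gamma_s\,s(s-1)\lambda^s=\lambda^2\,\mathbb{E}\Delta^2g(Z).
\]
Let $g_j=\mathbb{E}g(Z+j)\ge0$ and $H=\max(g_0,g_1,g_2)$. Then $|\mathbb{E}\Delta g(Z)|=|g_1-g_0|\le H$ and $|\mathbb{E}\Delta^2g(Z)|=|g_2-2g_1+g_0|\le2H$. Therefore
\begin{equation}\label{eq:gN}
\mathbb{E}g(N)\le H(1+\theta_1\lambda+2\theta_2\lambda^2)+\kappa\sum_s|\gamma_s|\lambda^s\le2H+\kappa\sum_s|\gamma_s|\lambda^s .
\end{equation}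

\emph{Bound for $H$.} Let $t=\sqrt{K/(2\lambda)}\le1$. Since $K$ is even, $(tw)^K/K!\le\cosh(tw)$ for real $w$. Since $e^v-1-v\le v^2$ on $[-1,1]$, we have $\mathbb{E}e^{\pm t(Z-\lambda)}\le e^{\lambda t^2}$. Taking $w=Z+j-\lambda$ with $0\le j\le2$,
\[
H\le K!\,t^{-K}e^{2t+\lambda t^2}\le K^K\Bigl(\frac{2\lambda}K\Bigr)^{K/2}e^{2+K/2}=e^2(2eK\lambda)^{K/2}.
\]

\emph{Bound for the coefficients.} We have $z^i=\sum_s\sigma(i,s)(z)_s$, where the Stirling numbers of the second kind $\sigma(i,s)$ are nonnegative. Thus $\gamma_s=\sum_i\binom Ki(-\lambda)^{K-i}\sigma(i,s)$, and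
\[
\sum_s|\gamma_s|\lambda^s\le\sum_i\binom Ki\lambda^{K-i}\,\mathbb{E}Z^i=\mathbb{E}(Z+\lambda)^K .
\]
Using $1+Z/\lambda\le e^{Z/\lambda}$, and $e^v-1\le2v$ for $v=K/\lambda\in[0,1]$,
\[
\mathbb{E}(Z+\lambda)^K\le\lambda^K\,\mathbb{E}e^{KZ/\lambda}=\lambda^K\exp\bigl(\lambda(e^{K/\lambda}-1)\bigr)\le\lambda^Ke^{2K}.
\]
Finally $g\ge0$ and $g(0)=\lambda^K$, so $\mathbb{P}(N=0)\le\lambda^{-K}\mathbb{E}g(N)$, and the claim follows from \eqref{eq:gN}.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}\label{ss:proof1}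

Let $n=\lfloor(1-\delta)\log_2q\rfloor$ and $r=\lceil1/\delta\rceil$, so that $2^n\le q^{1-\delta}$, $\lambda\ge q^\delta$ and $\delta r\ge1$. For large $q$ we have $n\ge1$ and $\lambda\ge2r$. By Proposition~\ref{prop:first}, Lemma~\ref{lem:poisson} applies with $K=2r$, $\theta_1=\theta_2=0$ and $\kappa=O_r(n^2/q)$, and gives $\mathbb{P}(N=0)=O_r(\lambda^{-r}+n^2/q)$. Hence
\[
2^n\,\mathbb{P}(N=0)=O_r\bigl(q^{1-\delta-\delta r}+n^2q^{-\delta}\bigr)=O_r\bigl(n^2q^{-\delta}\bigr)\to0 .
\]
By \eqref{eq:union}, for large $q$ some $\mathbf y$ has $N_\varepsilon>0$ for all $\varepsilon$. Its coordinates are distinct, because $y_i=y_j$ with $i\ne j$ would force $N_\varepsilon=0$ whenever $\varepsilon_i\ne\varepsilon_j$. So $Y=\{y_1,\dots,y_n\}$ is a $\chi$-shattered $n$-set, and it is shattered by $S_q$. \qed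

\section{Factorial moments to second order}\label{sec:second}

\subsection{What must change}

To prove Theorem~\ref{thm:threshold}(a) we need $\mathbb{P}(N=0)=o(d^{-n})$ when $\lambda$ is a constant multiple of $L$, so that $d^n$ is nearly $q$. Three difficulties arise.

First, $(2eK/\lambda)^{K/2}$ must be smaller than $1/q$, which forces $K$ to be of order $L$. On the other hand, $u$ is a sum of $d^{s-1}$ terms of size up to $s/\sqrt q$, so $d^K$ must stay a small power of $q$. We take $K$ to be a small multiple of $L$ and pay with a large constant $A$.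

Second, $\kappa$ must be smaller than $d^{-n}e^{-2K}$, which is below $1/q$. All terms of order $1/q$ in the factorial moments have to be computed.

Third, independent points are no longer adequate. The events $\{y_i=y_j,\ \varepsilon_i\ne\varepsilon_j\}$ for $i<j$ each have probability $(1-\frac1d)/q$, any two of them hold together with probability at most $q^{-2}$, and each forces $N=0$. So $\mathbb{P}(N=0)\ge(1-\frac1d)\binom n2/q-O(n^4/q^2)$, and $d^n\mathbb{P}(N=0)\to\infty$ in our range. A collision is rare, but it destroys a positive proportion of all patterns at once. Collisions are also visible in the moments. Heuristically, given $y_i=y_j$, with probability $1/d$ the prescribed values agree and $N$ behaves like the count for $n-1$ points, of mean $d\lambda$; otherwise $N=0$. This changes the $s$-th factorial moment by the relative amount $\binom n2(d^{s-1}-1)/q$, which is exponential in $s$. We therefore take the $y_j$ distinct. We shall see this term appear in $\binom n2\mathbb{E}_{\mathbf x}u^2$ and cancel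 against the correction for sampling without replacement, leaving a quadratic polynomial in $s$, the form accepted by Lemma~\ref{lem:poisson}.

\subsection{Setup}

From now on $d\ge2$ is fixed, the constants in $O$ and $\ll$ depend on $d$ only, and $q$ is large in terms of $d$. Let
\[
\eta=\frac1{20},\qquad K=2\Bigl\lfloor\frac{\eta L}{2\ln d}\Bigr\rfloor .
\]
Then $K$ is even and
\begin{equation}\label{eq:K}
\frac{\eta L}{2\ln d}\le K\le\frac{\eta L}{\ln d},\qquad d^K\le q^\eta .
\end{equation}
Let $n\ge1$ with $d^n\le q$, so $n\ll L$, and let $\mathbf y$ be uniform in $D_n$, so that $Y=\{y_1,\dots,y_n\}$ is a uniform $n$-subset. By Lemma~\ref{lem:expand}(iii),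
\begin{equation}\label{eq:upt}
|u|\ll Lq^{\eta-1/2}\qquad(1\le s\le K,\ \mathbf x\in D_s).
\end{equation}

\subsection{The first two moments of $u$}

We need an asymptotic formula for $\mathbb{E}_{\mathbf x}u^2$, so we cannot discard the distinctness of the $x_i$ by positivity as in Lemma~\ref{lem:avg}. For independent $x_i$, the expectation of $\prod_ig_i(x_i)$ would factor, and each $g_i$ with square-root cancellation would contribute $q^{-1/2}$. The next lemma shows that distinctness costs only a factor of order $K$ in the two cases that we use.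

\begin{lemma}\label{lem:prod}
Let $s\le K$ and let $g_1,\dots,g_s:\mathbb{F}_q\to\mathbb{C}$ satisfy $|g_i|\le1$. Call $i$ \emph{good} if $|\sum_xg_i(x)|\le\sqrt q$. Then $|\mathbb{E}_{\mathbf x}\prod_ig_i(x_i)|$ is $O(L/q)$ if at least two indices are good, and $O(Lq^{-3/2})$ if at least three indices are good.
\end{lemma}

\begin{proof}
For $m\ge1$ let $\beta_m$ be the supremum of $|\mathbb{E}_{\mathbf x}\prod_ig_i(x_i)|$ over all families of at most $K$ functions with at least $m$ good indices, and put $\beta_0=\beta_{-1}=1$, a bound valid for every family. The law of $\mathbf x$ is invariant under permuting coordinates, so we may assume that $s$ is good. Sum over $x_s\notin\{x_1,\dots,x_{s-1}\}$ by summing over all $x_s$ and subtracting: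
\[
(q-s+1)\,\mathbb{E}\prod_{i\le s}g_i(x_i)=\Bigl(\sum_xg_s(x)\Bigr)\mathbb{E}\prod_{i<s}g_i(x_i)-\sum_{k<s}\mathbb{E}\,(g_kg_s)(x_k)\prod_{i\ne k,s}g_i(x_i),
\]
with expectations over $D_{s-1}$ on the right. The first product retains at least $m-1$ good indices, and each of the others at least $m-2$. Since $q-s+1\ge q/2$,
\[
\beta_m\le\frac2q\bigl(\sqrt q\,\beta_{m-1}+K\beta_{m-2}\bigr).
\]
With $2K\le\sqrt q$ this gives in turn $\beta_1\le3q^{-1/2}$, $\beta_2\le(2K+6)/q$ and $\beta_3\le(10K+12)q^{-3/2}$.
\end{proof}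

\begin{lemma}\label{lem:u}
For $1\le s\le K$,
\[
\mathbb{E}_{\mathbf x}u=-\frac{s+(d-1)\binom s2}q+O\Bigl(\frac{L^4}{q^2}\Bigr),\qquad\mathbb{E}_{\mathbf x}u^2=\frac{d^{s-1}-1-(d-1)\binom s2}q+O\bigl(L^2q^{2\eta-3/2}\bigr).
\]
\end{lemma}

\begin{proof}
\emph{The mean.} For fixed $y$, the tuple $(y-x_i)_i$ is uniform in $D_s$, and $y\in C(\mathbf x)$ means that its entries lie in a single coset of $\Gamma$. Hence
\[
\mathbb{E}_{\mathbf x}\frac{|C|}q=\frac{d\,((q-1)/d)_s}{(q)_s}=d^{1-s}\prod_{i=0}^{s-1}\frac{q-1-di}{q-i}=d^{1-s}\prod_{i=0}^{s-1}\Bigl(1-\frac{1+(d-1)i}{q-i}\Bigr).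
\]
The subtracted fractions have sum $\bigl(s+(d-1)\binom s2\bigr)/q+O(L^3/q^2)=O(L^2/q)$, and the product equals $1$ minus this sum up to $O(L^4/q^2)$.

\emph{The mean square.} Let $T=\sum_{b\in\mathcal B}T_b$, so $T^2=\sum_{b,b'\in\mathcal B}T_bT_{b'}$. The pairs with $b,b'\in\mathcal B_2$ have $T_bT_{b'}=1$ by Lemma~\ref{lem:expand}(iv) and contribute $|\mathcal B_2|^2\ll L^4$. For any other pair the union of the supports has at least three elements, and
\[
\mathbb{E}_{\mathbf x}T_bT_{b'}=\sum_{y,y'}\mathbb{E}_{\mathbf x}\prod_ig_i(x_i),\qquad g_i(x)=\chi^{b_i}(y-x)\chi^{b'_i}(y'-x).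
\]
\begin{itemize}
\item \emph{Terms with $y\ne y'$.} For $i$ in the union of the supports, $(b_i,b'_i)\ne0$, and \eqref{eq:weil} with $m=2$ shows that $i$ is good. By Lemma~\ref{lem:prod} these terms total $O(q^2\cdot Lq^{-3/2})=O(Lq^{1/2})$.
\item \emph{Terms with $y=y'$, when $b+b'\ne0$.} The entries of $b+b'$ sum to $0$, so at least two are nonzero. For such $i$, $g_i(x)=\chi^{b_i+b'_i}(y-x)$ has sum $0$, and $i$ is good. These terms total $O(q\cdot L/q)=O(L)$.
\item \emph{Terms with $y=y'$, when $b'=-b$.} Here $b\in\mathcal B\setminus\mathcal B_2$. If $b$ has support of size $m$, the product is the indicator that $x_i\ne y$ for all $i$ in the support, with expectation $1-m/q$. These terms total $q-m$.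
\end{itemize}
There are fewer than $d^{2s}$ pairs, of which $|\mathcal B|-|\mathcal B_2|$ reach the third case. So $\mathbb{E}_{\mathbf x}T^2=q(|\mathcal B|-|\mathcal B_2|)+O(d^{2s}Lq^{1/2})$. Finally $qu=T-d^{s-1}\rho$ with $|T|\le sd^s\sqrt q$ and $\rho\le s$, so $q^2u^2-T^2=O(s^2d^{2s}\sqrt q)$. Divide by $q^2$ and use $d^{2s}\le q^{2\eta}$.
\end{proof}

The vectors in $\mathcal B_2$ had to be separated: for them only two indices can be good, and the terms with $y\ne y'$ cancel the diagonal contribution $q-2$ down to $1$.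

\subsection{The moment formula}

\begin{proposition}\label{prop:second}
For $0\le s\le K$,
\[
\mathbb{E}(N)_s=\lambda^s\Bigl(1-\theta_1s-\theta_2s(s-1)+O\bigl(L^6q^{3\eta-3/2}\bigr)\Bigr),\qquad\theta_1=\frac nq,\quad\theta_2=\frac{1+(d-1)\binom{n+1}2}{2q}.
\]
\end{proposition}

Two exact cases confirm the constants. For $s=1$, Lemma~\ref{lem:dual} gives $\mathbb{E}N=(q-n)/d^n=\lambda(1-\theta_1)$. For $n=1$ we have $N=(q-1)/d$, so $(N)_2=\lambda^2(1-\frac1q)(1-\frac{d+1}q)$, in agreement with $2\theta_1+2\theta_2=(d+2)/q$.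

\begin{proof}
The case $s=0$ is trivial; let $s\ge1$. Put $p=|C|/q=d^{1-s}(1+u)$. By \eqref{eq:K} and \eqref{eq:upt}, $qp\ge q^{1-\eta}/2$, which is much larger than $n$. We have
\[
\frac{(|C|)_n}{(q)_n}=p^n\,\Pi,\qquad\Pi=\prod_{i=0}^{n-1}\frac{1-i/(qp)}{1-i/q}.
\]
From $\ln(1-v)=-v+O(v^2)$ and $1/p=d^{s-1}(1+O(|u|))$,
\[
\ln\Pi=-\binom n2\frac{1/p-1}q+O\Bigl(\frac{n^3}{(qp)^2}\Bigr)=-\binom n2\frac{d^{s-1}-1}q+O\Bigl(\frac{n^2d^s|u|}q+\frac{n^3d^{2s}}{q^2}\Bigr).
\]
The main term is $O(L^2q^{\eta-1})$, its square is $O(L^4q^{2\eta-2})$, and the error is $O(L^3q^{2\eta-3/2})$. So $\Pi=1-\binom n2(d^{s-1}-1)/q+O(L^3q^{2\eta-3/2})$. Also $(1+u)^n=1+nu+\binom n2u^2+O(n^3|u|^3)$, where $n^3|u|^3\ll L^6q^{3\eta-3/2}$. In the product $(1+u)^n\Pi$ the cross terms are $O(n|u|\cdot L^2q^{\eta-1})=O(L^4q^{2\eta-3/2})$. Therefore, for every $\mathbf x\in D_s$,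
\[
d^{(s-1)n}\frac{(|C|)_n}{(q)_n}=1+nu+\binom n2\Bigl(u^2-\frac{d^{s-1}-1}q\Bigr)+O\bigl(L^6q^{3\eta-3/2}\bigr).
\]
Average over $\mathbf x$ with Lemma~\ref{lem:u}. The terms $d^{s-1}-1$ cancel, the errors of that lemma contribute $O(L^5q^{-2}+L^4q^{2\eta-3/2})$, and since $n+\binom n2=\binom{n+1}2$ the average is
\[
1-\frac1q\Bigl[ns+(d-1)\binom{n+1}2\binom s2\Bigr]+O\bigl(L^6q^{3\eta-3/2}\bigr).
\]
By \eqref{eq:dist}, $\mathbb{E}(N)_s$ is this quantity times $(q)_sd^{-sn}=\lambda^s\bigl(1-\binom s2/q+O(L^4/q^2)\bigr)$. The product of the two terms of order $1/q$ is $O(L^6/q^2)$, and the formula follows.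
\end{proof}

\section{Random sets below the threshold are shattered}\label{sec:a}

Both notions of shattering pass to subsets $Y'\subseteq Y$: a pattern on $Y'$ extends to a pattern on $Y$, and a subset of $Y'$ is a subset of $Y$. A uniform $n$-subset of a uniform $n'$-subset is uniform. Hence, for either notion,
\begin{equation}\label{eq:mono}
\text{the probability that a uniform $n$-subset is shattered is nonincreasing in }n .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(a)]
By \eqref{eq:mono} it suffices to treat the largest $n$ with $d^n\le q/(AL)$, and this also gives the uniformity in $n$. For this $n$ we have $n\ge1$ and $AL\le\lambda<dAL$. We apply Lemma~\ref{lem:poisson} with the parameters of Proposition~\ref{prop:second}. Its hypotheses hold, since $K\le\eta L/\ln2\le\lambda$ and $\theta_1\lambda+2\theta_2\lambda^2\ll L^4/q$; the upper bound on $\lambda$ is used here. We obtain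
\[
\mathbb{P}(N=0)\le2e^2\Bigl(\frac{2eK}\lambda\Bigr)^{K/2}+O\bigl(L^6q^{3\eta-3/2}e^{2K}\bigr).
\]
From $K\le\eta L/\ln2$ we get $e^{2K}\le q^{2\eta/\ln2}\le q^{3\eta}$ and
\[
\frac{2eK}\lambda\le\frac{2e}{20\ln2}\cdot\frac1A\le\frac1A .
\]
From the lower bound in \eqref{eq:K} and $\ln A=160\ln d$,
\[
A^{-K/2}\le\exp\Bigl(-\frac{\eta L\ln A}{4\ln d}\Bigr)=e^{-2L}=q^{-2}.
\]
Since $d^n\le q$, the bound \eqref{eq:union} shows that $Y$ fails to be $\chi$-shattered with probability at most
\[
2e^2q^{-1}+O\bigl(L^6q^{6\eta-1/2}\bigr)=O\bigl(L^6q^{-1/5}\bigr)\to0.\qedhere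
\]
\end{proof}

The last line explains the constants: $\eta$ must be small enough that $6\eta<\frac12$, and $A$ is then chosen so that $A^{-K/2}$ beats the $d^n$ patterns.

\section{Random sets above the threshold are not shattered}\label{sec:b}

A lower bound for $\mathbb{P}(N=0)$ is not enough for part (b), since a few sets $Y$ that miss many patterns could account for it. We must show that for \emph{most} $Y$ the variable $N_\varepsilon$, with only $\varepsilon$ random, vanishes with probability comparable to $e^{-\lambda}$. So we fix an ordering of $Y$, consider the conditional factorial moments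
\[
M_s=M_s(Y)=\mathbb{E}_\varepsilon(N_\varepsilon)_s ,
\]
show by a variance computation that they are close to $\lambda^s$ for most $Y$, and conclude by truncated inclusion--exclusion. The truncation point has to be a multiple of $\lambda$, and the variance involves twice as many points, at most $K$. This is why $\lambda$ must be a small multiple of $L$.

By \eqref{eq:mono} it suffices to treat the least $n$ with $d^n\ge q/(aL)$. For this $n$ we have $n\ge1$, $aL/d<\lambda\le aL$, $d^n\le q$ and $\lambda\to\infty$. Note that $a<1/400$. Let $R$ be an odd integer in $[9\lambda,9\lambda+2]$. Then $R\le10\lambda\le L/(100\ln d)$, so $2R\le K$ by \eqref{eq:K}.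

\begin{lemma}\label{lem:conc}
With probability $1-O(Lq^{-1/5})$ over $Y$, we have $|M_s-\lambda^s|\le q^{-1/10}\lambda^s$ for all $0\le s\le R$.
\end{lemma}

\begin{proof}
For $s=0$ we have $M_0=1=\lambda^0$. Let $1\le s\le R$. Since $\mathbb{E}_YM_s=\mathbb{E}(N)_s$, Proposition~\ref{prop:second} gives
\begin{equation}\label{eq:Mmean}
\mathbb{E}_YM_s=\lambda^s\bigl(1+O(L^4/q)\bigr).
\end{equation}
By Lemma~\ref{lem:dual}, $M_s=d^{-n}\#\{\mathbf x\in D_s:Y\subseteq C(\mathbf x)\}$, and so
\[
\mathbb{E}_YM_s^2=d^{-2n}\sum_{\mathbf x,\mathbf x'\in D_s}\mathbb{P}_Y\bigl(Y\subseteq C(\mathbf x)\cap C(\mathbf x')\bigr).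
\]
For a set $E\subseteq\mathbb{F}_q$ we have $\mathbb{P}_Y(Y\subseteq E)=(|E|)_n/(q)_n\le(|E|/q)^n$, by comparing factors.

\emph{Pairs with no common entry.} By Lemma~\ref{lem:expand}(i), $\mathbf 1[y\in C(\mathbf x)]\le F_{\mathbf x}(y)$ for all $y$, so $|C(\mathbf x)\cap C(\mathbf x')|\le\sum_yF_{\mathbf x}(y)F_{\mathbf x'}(y)$. Expand the product. The term $b=b'=0$ gives $q\,d^{2-2s}$. Each of the fewer than $d^{2s-2}$ other terms is $d^{2-2s}$ times a sum of the form \eqref{eq:weil} on $2s$ distinct points. Since $2s\le K$,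
\[
|C(\mathbf x)\cap C(\mathbf x')|\le q\,d^{2-2s}\bigl(1+2s\,d^{2s}q^{-1/2}\bigr)=q\,d^{2-2s}\bigl(1+O(Lq^{\eta-1/2})\bigr).
\]
The probability is thus at most $d^{(2-2s)n}(1+O(L^2q^{\eta-1/2}))$. There are at most $q^{2s}$ pairs, and $L^2q^{\eta-1/2}\ll q^{-2/5}$, so they contribute at most $\lambda^{2s}(1+O(q^{-2/5}))$.

\emph{Pairs with exactly $j\ge1$ common entries.} A common entry forces the two common values to coincide, so $C(\mathbf x)\cap C(\mathbf x')$ is the common-value set of the $2s-j\le K$ distinct entries. By Lemma~\ref{lem:expand}(ii) and \eqref{eq:upt}, the probability is at most $d^{(1-2s+j)n}(1+|u|)^n\le2d^{(1-2s+j)n}$. To count the pairs, choose the $j$ shared positions in each tuple, match them, and choose the entries: there are at most $\binom sj^2j!\,q^{2s-j}\le s^{2j}q^{2s-j}/j!$. The contribution is at most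
\[
2d^{-n}\lambda^{2s-j}\frac{s^{2j}}{j!}=2d^{-n}\lambda^{2s}\frac{(s^2/\lambda)^j}{j!}.
\]
Now $s^2/\lambda\le100\lambda\le100aL$ and $d^{-n}\le aL/q$. The sum over $j$ is therefore at most $2\lambda^{2s}aL\,q^{100a-1}\ll\lambda^{2s}q^{-1/2}$, because $100a<\frac14$.

With \eqref{eq:Mmean} we get $\operatorname{Var}_Y(M_s)\ll\lambda^{2s}q^{-2/5}$. By Chebyshev's inequality, $|M_s-\mathbb{E}_YM_s|>\frac12q^{-1/10}\lambda^s$ has probability $O(q^{-1/5})$, and $|\mathbb{E}_YM_s-\lambda^s|\le\frac12q^{-1/10}\lambda^s$ by \eqref{eq:Mmean}. A union bound over $1\le s\le R\ll L$ finishes the proof.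
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(b)]
Let $Y$ satisfy the conclusion of Lemma~\ref{lem:conc}. We show that more than $n$ patterns $\varepsilon$ have $N_\varepsilon=0$.

For an integer $k\ge1$ we have $\sum_{s\le R}(-1)^s\binom ks=(-1)^R\binom{k-1}R$, by Pascal's rule and telescoping, and for $k=0$ the sum is $1$. Since $R$ is odd, this gives Bonferroni's inequality $\mathbf 1[k=0]\ge\sum_{s\le R}(-1)^s(k)_s/s!$. Average it over $\varepsilon$ with $k=N_\varepsilon$, then use Lemma~\ref{lem:conc} and Taylor's theorem for $e^{-\lambda}$: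
\[
\mathbb{P}_\varepsilon(N_\varepsilon=0)\ge\sum_{s\le R}\frac{(-1)^sM_s}{s!}\ge\sum_{s\le R}\frac{(-\lambda)^s}{s!}-q^{-1/10}e^\lambda\ge e^{-\lambda}-\frac{\lambda^{R+1}}{(R+1)!}-q^{-1/10}e^\lambda .
\]
Since $m!\ge(m/e)^m$ and $R+1\ge9\lambda$,
\[
\frac{\lambda^{R+1}}{(R+1)!}\le\Bigl(\frac{e\lambda}{R+1}\Bigr)^{R+1}\le3^{-9\lambda}\le e^{-9\lambda},
\]
which is $o(e^{-\lambda})$ because $\lambda\to\infty$. Since $\lambda\le aL$, we have $e^{-\lambda}\ge q^{-a}$ and $q^{-1/10}e^\lambda\le q^{a-1/10}=o(q^{-a})$, as $2a<\frac1{10}$. Hence $\mathbb{P}_\varepsilon(N_\varepsilon=0)\ge\frac12q^{-a}$ for large $q$, and the number of missed patterns is at least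
\[
\frac12\,d^nq^{-a}\ge\frac{q^{1-a}}{2aL}>n .
\]

One missed pattern shows that $Y$ is not $\chi$-shattered. Now let $d=2$. The map $\varepsilon\mapsto\{y_j:\varepsilon_j=1\}$ is a bijection from patterns to subsets of $Y$. If $x\notin Y$, then $Y\cap(S_q+x)$ is the subset attached to the pattern $\varepsilon_j=\chi(y_j-x)$, which has $N_\varepsilon>0$. So the translates by $x\notin Y$ realize fewer than $2^n-n$ subsets, the translates by $x\in Y$ realize at most $n$ more, and $S_q$ does not shatter $Y$. By Lemma~\ref{lem:conc} all this holds with probability tending to $1$.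
\end{proof}

\begin{thebibliography}{9}

\bibitem{LN}
Lidl and Niederreiter, \emph{Finite Fields}.

\bibitem{MSW}
Brian McDonald, Anurag Sahay, Emmett L. Wyman, \emph{The VC-dimension of quadratic residues in finite fields}, arXiv:2210.03789 (2022).

\end{thebibliography}
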